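# A positive, invertible, mean-bounded operator whose two-sided averages do not converge almost uniformly

## The counterexample theorem, and two positive results

**Theorem 1 (counterexample).** Let $1<p<\infty$ (in particular any $p\ge 2$), and let $\omega:\mathbb N\to[1,\infty)$ be nondecreasing and unbounded. There are a von Neumann algebra $\mathcal M=\bigoplus_l M_{2^l+1}(\mathbb C)$ with a normal semifinite faithful trace $\tau$ and an invertible $V\in\mathcal M$ such that $Tx=V^*xV$ has the following properties on $L_p(\mathcal M)$. The operators $T,T^{-1}$ are bounded and (completely) positive; with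
$$A_n=\frac1{2n+1}\sum_{k=-n}^nT^k$$
one has $\sup_{n\ge0}\|A_n\|<\infty$; and $\|T^k\|\le C\,\omega(|k|)$ for all $k\ne0$. Nevertheless there is $x\in L_p(\mathcal M)$ for which $(A_nx)_{n\ge1}$ does not converge almost uniformly to any limit. In fact there is $\delta_0>0$ such that for every projection $e\in\mathcal M$ with $\tau(1-e)\le\delta_0$ and every $y\in L_p(\mathcal M)$,
$$\sup_{n\ge1}\|(A_nx-y)e\|_\infty=\infty .$$

Here $\|w\|_\infty$ is the operator norm, with value $\infty$ when $w\notin\mathcal M$.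

**What it answers.** Let $\mathcal M$ be a von Neumann algebra with a normal semifinite faithful trace $\tau$. Hong, Liao and Wang ("Noncommutative maximal ergodic inequalities associated with doubling conditions", arXiv:1705.04851, 2017) is the source of the following conjecture.

**Conjecture.** *Let $1<p<\infty$ and let $T:L_p(\mathcal M)\to L_p(\mathcal M)$ be a positive invertible operator with positive inverse such that $\sup_n\|A_n\|<\infty$. Then $A_nx\to Px$ bilaterally almost uniformly for all $x\in L_p(\mathcal M)$. If additionally $p\ge2$, then $A_nx\to Px$ almost uniformly.*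

Here $P$ is to be a bounded projection onto the fixed-point space $F=\{x:Tx=x\}$; its existence is part of the claim. Two facts are quoted with the problem: the conclusion holds under the stronger hypothesis $\sup_{n\in\mathbb Z}\|T^n\|<\infty$, and for commutative $L_p$-spaces the conjecture is known (Martín-Reyes and de la Torre).

Theorem 1 shows that the conjecture is false as stated: its almost uniform part fails for every $p\in[2,\infty)$. By the first quoted fact, when $p\ge2$ the powers of our $T$ have to be unbounded; Theorem 1 says that they may grow as slowly as we please. Two results in the positive direction will also be proved.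

**Theorem 2 (mean ergodic theorem).** Under the hypotheses of the conjecture, $1<p<\infty$, we have $L_p(\mathcal M)=F\oplus\overline{(I-T)L_p(\mathcal M)}$. If $P$ is the corresponding bounded positive projection onto $F$, then $\|A_nx-Px\|_p\to0$ for all $x$.

**Theorem 3 (partial bilateral result).** Assume moreover $\tau(1)<\infty$, and that there are faithful $h\in L_p(\mathcal M)^+$, $g\in L_q(\mathcal M)^+$, $q=p/(p-1)$, with $Th=h$ and $T^*g=g$. Then $A_nx\to Px$ bilaterally almost uniformly for all $x\in L_p(\mathcal M)$.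

The bilateral assertion in full generality is not decided here.

## Noncommutative $L_p$ and one-sided versus two-sided cutting

Elements of $L_p(\mathcal M)$ are $\tau$-measurable operators $x$ with $\|x\|_p=\tau(|x|^p)^{1/p}<\infty$. We use the standard facts: Hölder's inequality; $L_p(\mathcal M)^*=L_q(\mathcal M)$ through $\langle x,y\rangle=\tau(xy)$, so $L_p(\mathcal M)$ is reflexive for $1<p<\infty$; the positive cone is closed; $0\le a\le b$ implies $\|a\|_p\le\|b\|_p$; every $x$ is $a_1-a_2+i(a_3-a_4)$ with $a_i\ge0$ and $\|a_i\|_p\le\|x\|_p$. An operator on $L_p(\mathcal M)$ is *positive* if it maps positive elements to positive elements.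

For Theorem 1 only one case is needed. Let $\mathcal M=\bigoplus_lB(K_l)$ with $\dim K_l<\infty$ and $\tau=\bigoplus_l\frac1{m_l}\mathrm{Tr}$. Then $x=(x_l)_l$ is in $L_p(\mathcal M)$ iff $\sum_l\frac1{m_l}\mathrm{Tr}|x_l|^p<\infty$, and $x\in\mathcal M$ iff $\sup_l\|x_l\|_\infty<\infty$. On a single block the norm is $m_l^{-1/p}$ times the Schatten norm $\|\cdot\|_{S_p}$. A map acting block by block has, on $L_p(\mathcal M)$, the supremum of its $S_p$-norms as norm, since rescaling a trace does not change operator norms.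

**Definition.** Let $x_n,x\in L_p(\mathcal M)$. Then $x_n\to x$ *almost uniformly* (a.u.) if for every $\varepsilon>0$ there is a projection $e\in\mathcal M$ with $\tau(1-e)<\varepsilon$ such that $(x_n-x)e\in\mathcal M$ for all $n$ and $\|(x_n-x)e\|_\infty\to0$. It converges *bilaterally almost uniformly* (b.a.u.) if the same holds with $e(x_n-x)e$ in place of $(x_n-x)e$.

**Example.** If $\mathcal M=L_\infty(\Omega)$, a projection is an indicator function, and both notions say: uniform convergence off sets of arbitrarily small measure. For matrices they differ. Write $vw^*$ for the operator $\eta\mapsto\langle\eta,w\rangle v$ (inner products are linear in the first variable). Then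
$$\|vw^*e\|_\infty=\|v\|\,\|ew\|,\qquad \|e\,vw^*e\|_\infty=\|ev\|\,\|ew\|.$$
With $\tau=\frac1m\mathrm{Tr}$, deleting the single direction $v$ costs trace $1/m$ and makes $e\,vw^*e=0$. The one-sided product $vw^*e$ does not care: there $e$ must make $w$ short. So consider operators $v\zeta_k^*$, $k=1,\dots,m$, with one fixed $v$ and vectors $\zeta_k$ spanning $m$ dimensions. One deletion kills them all bilaterally, but making all of them small on one side requires making $m$ independent vectors short, which is expensive. Theorem 1 rests on this count.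

## One block by hand: what conjugation does to averages

Let $K$ be finite-dimensional and $Tx=V^*xV$ on $B(K)$, so $T^kx=(V^k)^*xV^k$. Such a $T$ is positive, in fact completely positive, since its amplifications are again conjugations. If $V$ is invertible, so is $T$, and $T^{-1}x=(V^{-1})^*xV^{-1}$ is positive too.

**A Jordan block.** For $V=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ we have $V^k=\begin{pmatrix}1&k\\0&1\end{pmatrix}$ and
$$T^k\begin{pmatrix}1&0\\0&0\end{pmatrix}=\begin{pmatrix}1&k\\k&k^2\end{pmatrix}.$$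
The lower right entry of the average is $\frac1{2n+1}\sum_{|k|\le n}k^2=\frac{n(n+1)}3$. So $T$ is not mean-bounded: no cancellation can happen in the positive entry $k^2$.

**Diagonalizable $V$.** Let $Q_0,\dots,Q_m$ be (not necessarily self-adjoint) idempotents with $Q_iQ_j=\delta_{ij}Q_j$, $\sum_jQ_j=1$, let $\theta_j$ be real, and let $V=\sum_je^{i\theta_j}Q_j$. Then $V^k=\sum_je^{ik\theta_j}Q_j$ for all $k\in\mathbb Z$. Put
$$D_n(\theta)=\frac1{2n+1}\sum_{|k|\le n}e^{ik\theta},$$
which is real, even, and satisfies $|D_n|\le1$. Expanding,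
$$A_nx=\sum_{i,j}D_n(\theta_j-\theta_i)\,Q_i^*xQ_j. \tag{1}$$
If the $\theta_j$ are distinct modulo $2\pi$, all off-diagonal coefficients tend to $0$, so $A_nx\to\sum_jQ_j^*xQ_j$. On a fixed finite-dimensional block all norms are equivalent, so nothing bad can happen there. Trouble must come from blocks of growing size, with bounds uniform in the size.

**Intermediate times.** Formula (1) shows more when the frequencies live on very different scales. Suppose $\theta_0=0<\theta_1\ll\theta_2\ll\dots\ll\theta_m$, and choose $n$ with $n\theta_k\ll1\ll n\theta_{k+1}$. For $i<j$ the difference $\theta_j-\theta_i$ is about $\theta_j$, so $D_n(\theta_j-\theta_i)\approx1$ if $j\le k$ and $\approx0$ if $j>k$. Hence $A_n\approx\Phi_k$, where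
$$\Phi_k(x)=E_k^*xE_k+\sum_{j>k}Q_j^*xQ_j,\qquad E_k=\sum_{j\le k}Q_j .\tag{2}$$
As $n$ grows, $A_n$ travels through $\Phi_m=\mathrm{id},\Phi_{m-1},\dots,\Phi_0$. A single projection $e$ that controls all $A_nx$ must control all $\Phi_kx$.

## Orthonormal eigenvectors, and where they stop at $p=2$

The first thing to try is an orthonormal basis $e_0,u_1,\dots,u_m$ with $Q_0=e_0e_0^*$ and $Q_j=u_ju_j^*$. Then $V$ is unitary, $T$ is isometric, and mean boundedness is free. Following the example above, take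
$$x=\lambda\,e_0\zeta^*,\qquad\zeta=\sum_{j=1}^mu_j,\qquad\zeta_k=\sum_{j\le k}u_j .$$
Then $\Phi_kx=\lambda e_0\zeta_k^*$. If a projection $e$ satisfies $\lambda\|e\zeta_k\|\le B$ for all $k$, then $\|eu_k\|=\|e(\zeta_k-\zeta_{k-1})\|\le 2B/\lambda$, so
$$\mathrm{Tr}\,e\le1+\sum_{k=1}^m\|eu_k\|^2\le1+4mB^2/\lambda^2 .$$
If $\lambda$ is large, $e$ is far from $1$ in the normalized trace $\tau_m=\frac1m\mathrm{Tr}$. So the test works as soon as $\lambda\to\infty$ along the blocks while $\|x\|_{L_p(\tau_m)}$ stays summable. But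
$$\|x\|_{L_p(\tau_m)}=m^{-1/p}\lambda\|\zeta\|=\lambda\,m^{\frac12-\frac1p}.$$
For $p<2$ we can afford $\lambda=m^{(1/p-1/2)/2}\to\infty$. For $p\ge2$ we have $\lambda\le\|x\|_{L_p(\tau_m)}$, and the test element is too expensive. The obstruction is exactly the equality $\|\zeta\|=\sqrt m$. (It has to appear for $p\ge2$: here $\|T^k\|=1$, and the quoted power-bounded result gives a.u. convergence.)

So we want other eigenvectors. Suppose $Q_j=f_jg_j^*$ for a biorthogonal system $\langle f_i,g_j\rangle=\delta_{ij}$; then $Q_j^*=g_jf_j^*$, and the test vector becomes $\zeta=\sum_{j=1}^m g_j$. To beat the obstruction we need cancellation, $\|\sum_{j\le m}g_j\|\ll m^{1/p}$, for vectors $g_j$ of fixed length. Such $g_j$ cannot be uniformly close to orthonormal, and arbitrary phases $\sum_j e^{ik\theta_j}Q_j$ will not be bounded uniformly in $m$. What saves us is that mean boundedness does not need arbitrary phases: the averages are close to the maps $\Phi_k$ of (2), or to combinations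 of two consecutive ones. It suffices that

1. the *initial-segment* projections $E_k$ are uniformly bounded (conditionality is allowed), and
2. the diagonal maps $x\mapsto\sum_{j>k}Q_j^*xQ_j=\sum_{j>k}\langle xf_j,f_j\rangle g_jg_j^*$ are uniformly bounded on $S_p$.

Is there room? A natural way to get (2) is $\|\sum_{j\ge1} c_jg_jg_j^*\|_{S_p}\lesssim\|c\|_{\ell_p}$ together with, dually, $\|\sum_{j\ge1} c_jf_jf_j^*\|_{S_q}\le C\|c\|_{\ell_q}$. The second bound limits the cancellation: since $\langle\zeta,f_j\rangle=1$,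
$$m=\sum_{j=1}^m|\langle\zeta,f_j\rangle|^2\le\Big\|\sum_{j=1}^m f_jf_j^*\Big\|_{S_q}\|\zeta\|^2\le C\,m^{1/q}\|\zeta\|^2,$$
so $\|\zeta\|\ge C^{-1/2}m^{1/(2p)}$. This leaves the window $m^{1/(2p)}\lesssim\|\zeta\|\ll m^{1/p}$. Exponentials with a power weight will land inside it.

## Weighted exponentials

Fix $1<p<\infty$, $q=p/(p-1)$, and choose
$$\max\big(0,1-\tfrac2p\big)<\alpha<1-\tfrac1p=\tfrac1q. \tag{3}$$
All constants $C_i$ depend only on $p$ and $\alpha$. On $\mathbb T=[-\pi,\pi]$ with measure $d\theta/2\pi$ put $\varphi(\theta)=|\theta|^{\alpha/2}$ and $u_j(\theta)=e^{ij\theta}$. Then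
$$\|\varphi\|_\infty^2=\pi^\alpha,\qquad v:=\|\varphi\|_2^2=\frac1\pi\int_0^\pi\theta^\alpha d\theta=\frac{\pi^\alpha}{1+\alpha},$$
and $\varphi^{-1}\in L_2$ because $\alpha<1$.

**The system.** Fix $m\ge2$. Let $g_j=\varphi u_j$ for $1\le j\le m$, so $\|g_j\|^2=v$, and let $H_m=\mathrm{span}(g_1,\dots,g_m)\subset L_2(\mathbb T)$, of dimension $m$. Let $f_j$ be the orthogonal projection of $\varphi^{-1}u_j$ onto $H_m$. Since $g_j\in H_m$,
$$\langle f_i,g_j\rangle=\langle\varphi^{-1}u_i,\varphi u_j\rangle=\langle u_i,u_j\rangle=\delta_{ij}.$$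
Let $H=\mathbb Ce_0\oplus H_m$ with a unit vector $e_0$, put $f_0=g_0=e_0$, and $Q_j=f_jg_j^*$ for $0\le j\le m$. Since $Q_iQ_j=\langle f_j,g_i\rangle f_ig_j^*$, we get $Q_iQ_j=\delta_{ij}Q_j$; the $f_j$ form a basis of $H$ with dual basis $g_j$, so $\sum_jQ_j=1$. Moreover $\|Q_0\|=1$ and, for $j\ge1$,
$$\|Q_j\|=\|f_j\|\|g_j\|\le C_0:=\|\varphi^{-1}\|_2\|\varphi\|_2,\qquad C_0\ge1 \text{ by Cauchy–Schwarz.}$$
Let $E_k$ and $\Phi_k$ be as in (2), $0\le k\le m$.

### Initial segments: a weighted Hilbert transform bound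

The first lemma supplies requirement 1.

**Lemma 1.** $\|E_k\|\le C_1$ for $0\le k\le m$.

*Proof.*

**Step 1: reduction to a frequency projection.** $E_k^*=\sum_{j\le k}g_jf_j^*$ fixes $e_0$, maps $H_m$ to itself, and sends $\sum_{j=1}^m\xi_jg_j$ to $\sum_{1\le j\le k}\xi_jg_j$. As $\|\sum\xi_jg_j\|=\|\varphi\sum\xi_ju_j\|_2$, we must bound $\sum_{1}^m\xi_ju_j\mapsto\sum_1^k\xi_ju_j$ in the norm $f\mapsto\|\varphi f\|_2$. This map is $f\mapsto f-u_{k+1}\Pi_+(u_{-k-1}f)$, with $\Pi_+$ the projection onto nonnegative frequencies. Multiplication by $u_l$ is isometric in this norm, so it is enough to bound $\Pi_+$ on trigonometric polynomials in this norm. (This is the case $|\theta|^\alpha\in A_2$ of the Hunt–Muckenhoupt–Wheeden theorem; here is a direct proof.)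

**Step 2: passing to the Hilbert transform.** Let $\mathcal Hu_j=-i\,\mathrm{sgn}(j)\,u_j$. Checking $j>0$, $j=0$, $j<0$ separately gives $\Pi_+f=\frac12\big(f+i\mathcal Hf+\hat f(0)\big)$. The mean is harmless: $|\hat f(0)|\le\|\varphi^{-1}\|_2\|\varphi f\|_2$, so $\|\varphi\hat f(0)\|_2\le C_0\|\varphi f\|_2$. It remains to bound $\|\varphi\mathcal Hf\|_2$.

We use the principal value formula
$$\mathcal Hu(s)=\mathrm{p.v.}\,\frac1{2\pi}\int_{-\pi}^{\pi}\cot\tfrac{s-t}2\,u(t)\,dt$$
for Hölder continuous $u$ on the circle, a.e. in $s$. To see it, let $\mathcal H_\epsilon$ be convolution with $\cot(t/2)1_{\epsilon<|t|<\pi}$. It multiplies the $j$-th Fourier coefficient by $-\frac i\pi\int_\epsilon^\pi\cot\frac t2\sin(jt)\,dt$. These numbers are bounded uniformly in $j,\epsilon$, since $\cot\frac t2-\frac2t$ is bounded on $(0,\pi]$ and the integrals $\int_a^b\frac{\sin t}t\,dt$ are bounded. As $\epsilon\to0$ they tend to $-i\,\mathrm{sgn}(j)$, because for $j\ge1$ we have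 $\cot\frac t2\sin(jt)=1+2\sum_{l=1}^{j-1}\cos(lt)+\cos(jt)$, whose integral over $[0,\pi]$ is $\pi$. So $\mathcal H_\epsilon u\to\mathcal Hu$ in $L_2$. For Hölder $u$ the limit also exists pointwise, because $\cot$ is odd and $|u(t)-u(s)|\,|\cot\frac{s-t}2|$ is integrable in $t$.

**Step 3: commuting the weight through.** On the circle $|\theta|$ is the distance $d(\theta,0)$, so $\varphi$ is Hölder of order $\alpha/2$. Hence $\varphi f$ is Hölder for every trigonometric polynomial $f$. Subtracting the two formulas, for a.e. $s$ (in particular $s\neq0$),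
$$\varphi(s)\mathcal Hf(s)-\mathcal H(\varphi f)(s)=\frac1{2\pi}\int_{-\pi}^{\pi}\cot\tfrac{s-t}2\Big(\frac{\varphi(s)}{\varphi(t)}-1\Big)(\varphi f)(t)\,dt,$$
an absolutely convergent integral: $\varphi$ is Lipschitz near $s\ne0$, and $\varphi(t)^{-1}(\varphi f)(t)=f(t)$ is bounded. Since $\cot a\le1/a$ on $(0,\pi/2]$,
$$\big|\cot\tfrac{s-t}2\big|\le\frac2{d(s,t)}\le\frac2{\big||s|-|t|\big|}.$$
So the kernel is at most $\frac1\pi k(|s|,|t|)$, where
$$k(a,b)=\frac{|(a/b)^{\alpha/2}-1|}{|a-b|}\qquad(a,b>0).$$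

**Step 4: Schur's test.** Substituting $b=ar$ in the first integral and $a=br$ in the second,
$$\int_0^\infty k(a,b)b^{-1/2}db=a^{-1/2}\int_0^\infty\frac{|r^{-\alpha/2}-1|}{|1-r|}\frac{dr}{\sqrt r},\qquad\int_0^\infty k(a,b)a^{-1/2}da=b^{-1/2}\int_0^\infty\frac{|r^{\alpha/2}-1|}{|1-r|}\frac{dr}{\sqrt r}.$$
Call the constants $I_1,I_2$. The integrands are bounded near $r=1$. For $I_1$ the behavior is $r^{-(1+\alpha)/2}$ at $0$ and $r^{-3/2}$ at $\infty$; for $I_2$ it is $r^{-1/2}$ at $0$ and $r^{(\alpha-3)/2}$ at $\infty$. Since $0<\alpha<1$, both are finite. Schur's test on $[-\pi,\pi]$ with the function $|t|^{-1/2}$ (a factor $2$ comes from the two signs of $t$) bounds the integral operator on $L_2$ by $\frac2\pi\sqrt{I_1I_2}$. As $\mathcal H$ is a contraction on $L_2$,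
$$\|\varphi\mathcal Hf\|_2\le\big(1+\tfrac2\pi\sqrt{I_1I_2}\big)\|\varphi f\|_2 .\qquad\square$$

### The diagonal: Schatten bounds for the two systems

Requirement 2 comes from the next lemma. The inequality $\alpha q<1$ of (3) is used here.

**Lemma 2.** For $c\in\mathbb C^m$:

(i) $\big\|\sum_{j=1}^mc_jg_jg_j^*\big\|_{S_p}\le\pi^\alpha\|c\|_{\ell_p}$;

(ii) $\big\|\sum_{j=1}^mc_jf_jf_j^*\big\|_{S_q}\le C_2\|c\|_{\ell_q}$, where $C_2=\big(\int|\theta|^{-\alpha q}\frac{d\theta}{2\pi}\big)^{1/q}<\infty$.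

Moreover $0\le\sum_{j\in J}g_jg_j^*\le\pi^\alpha$ for every $J\subset\{1,\dots,m\}$.

*Proof.* Let $U:\mathbb C^m\to L_2(\mathbb T)$ be the isometry sending the $j$-th unit vector to $u_j$, let $D=\mathrm{diag}(c)$, and let $M_\psi$ denote multiplication by $\psi$.

**Step 1: the bounded weight.** On $L_2(\mathbb T)$ we have $\sum c_jg_jg_j^*=M_\varphi UDU^*M_\varphi$, whose $S_p$-norm is at most $\|\varphi\|_\infty^2\|D\|_{S_p}=\pi^\alpha\|c\|_{\ell_p}$. For $D$ a coordinate projection, $0\le M_\varphi UDU^*M_\varphi\le M_\varphi^2\le\pi^\alpha$. Compressing to $H_m$ changes nothing, since $g_j\in H_m$.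

**Step 2: reduction of (ii).** We may assume $c\ne0$. Let $Z:\mathbb C^m\to L_2(\mathbb T)$ send the $j$-th unit vector to $\varphi^{-1}u_j$. By definition of $f_j$, $\sum c_jf_jf_j^*$ is the compression of $ZDZ^*$ to $H_m$. Write $D=|D|^{1/2}W|D|^{1/2}$ with $W$ a diagonal contraction. Hölder gives
$$\Big\|\sum c_jf_jf_j^*\Big\|_{S_q}\le\big\|Z|D|^{1/2}\,W\,|D|^{1/2}Z^*\big\|_{S_q}\le\big\|Z|D|^{1/2}\big\|_{S_{2q}}^2 .$$

**Step 3: interpolation for the truncated weight.** The weight $\varphi^{-1}$ is unbounded, so let $\psi=\psi_R=\min(\varphi^{-1},R)$, which is bounded above and below by positive constants. Let $X=U|D|U^*=\sum|c_j|u_ju_j^*$, of finite rank, and for $0\le\mathrm{Re}\,z\le1$ put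
$$Y(z)=M_\psi^{\,qz}X^{qz/2}$$
(powers of $X$ are taken on its range and are $0$ on the complement). This is a bounded analytic family. On the left edge $\|Y(iy)\|_\infty\le1$. On the right edge
$$\|Y(1+iy)\|_{S_2}^2\le\mathrm{Tr}\big(X^{q/2}M_\psi^{2q}X^{q/2}\big)=\sum_j|c_j|^q\int\psi^{2q}\frac{d\theta}{2\pi}=:N^2,$$
because $u_j$ is a unit eigenvector of $X^{q/2}$ with eigenvalue $|c_j|^{q/2}$ and $|u_j|=1$. Let $r=2q$ and $1/r+1/r'=1$. Take $B$ of finite rank with $\|B\|_{S_{r'}}\le1$ and polar decomposition $B=w|B|$, and put $B(z)=w|B|^{r'(1-z/2)}$. Then $\|B(iy)\|_{S_1}\le1$ and $\|B(1+iy)\|_{S_2}\le1$. Since $r'(1-\frac1{2q})=1$, also $B(1/q)=B$. The function $z\mapsto\mathrm{Tr}(Y(z)B(z))$ is bounded and analytic on the strip, at most $1$ on the left edge and at most $N$ on the right edge. By the three lines theorem $|\mathrm{Tr}(Y(1/q)B)|\le N^{1/q}$. Taking the supremum over $B$ gives $\|Y(1/q)\|_{S_{2q}}\le N^{1/q}$. As $Y(1/q)=M_\psi X^{1/2}=M_\psi U|D|^{1/2}U^*$,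
$$\big\|M_{\psi_R}U|D|^{1/2}\big\|_{S_{2q}}^2\le N^{2/q}=\Big(\sum_j|c_j|^q\int\psi_R^{2q}\frac{d\theta}{2\pi}\Big)^{1/q}\le C_2\|c\|_{\ell_q},$$
because $\psi_R^{2q}\le\varphi^{-2q}=|\theta|^{-\alpha q}$, which is integrable since $\alpha q<1$.

**Step 4: removing the truncation.** $\|M_{\psi_R}U|D|^{1/2}-Z|D|^{1/2}\|_{S_2}^2=\sum_j|c_j|\,\|\psi_R-\varphi^{-1}\|_2^2\to0$ as $R\to\infty$, since $\varphi^{-1}\in L_2$. As $2q\ge2$, the $S_{2q}$-norm is dominated by the $S_2$-norm, so the bound of Step 3 passes to $Z|D|^{1/2}$. With Step 2 this is (ii). $\square$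

**Lemma 3.** $\|\Phi_k\|_{S_p\to S_p}\le C_3:=C_1^2+\pi^\alpha C_2$ for $0\le k\le m$.

*Proof.* By Lemma 1, $\|E_k^*xE_k\|_{S_p}\le C_1^2\|x\|_{S_p}$. For $j\ge1$, $Q_j^*xQ_j=g_jf_j^*xf_jg_j^*=c_jg_jg_j^*$ with $c_j=\langle xf_j,f_j\rangle$. By duality and Lemma 2(ii),
$$\|c\|_{\ell_p}=\sup_{\|d\|_{\ell_q}\le1}\Big|\mathrm{Tr}\Big(x\sum_{j\ge1}d_jf_jf_j^*\Big)\Big|\le C_2\|x\|_{S_p}.$$
Lemma 2(i), applied to the coefficients $c_j$ with $j>k$, gives $\|\sum_{j>k}Q_j^*xQ_j\|_{S_p}\le\pi^\alpha C_2\|x\|_{S_p}$. $\square$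

## Lacunary frequencies: bounded averages, slowly growing powers

Let $M\ge16$ be an integer, $\theta_0=0$ and $\theta_j=M^{j-m}$ for $1\le j\le m$, so all $\theta_j\le1$. Put
$$V_m=\sum_{j=0}^me^{i\theta_j}Q_j,\qquad T_mx=V_m^*xV_m .$$
The averages of $T_m$ are given by (1). The next lemma turns "$A_n\approx\Phi_k$" into an estimate, and also treats times $n$ at which one frequency is neither small nor large.

**Lemma 4.** Put $\varepsilon=\pi M^{-1/4}(1+C_0m)^2$. For $n\ge1$ call $j\in\{1,\dots,m\}$ small if $n\theta_j<M^{-1/4}$, large if $n\theta_j\ge M^{1/4}$, and middle otherwise. There is at most one middle index.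

- If there is none and $\{1,\dots,k\}$ are the small indices, then $\|A_n-\Phi_k\|_{S_p\to S_p}\le\varepsilon$.
- If $k$ is the middle index, then $\|A_n-(1-\kappa)\Phi_{k-1}-\kappa\Phi_k\|_{S_p\to S_p}\le\varepsilon$ with $\kappa=D_n(\theta_k)\in[-1,1]$.

Consequently $\|A_n\|_{S_p\to S_p}\le3C_3+\varepsilon$ for all $n\ge0$.

*Proof.*

**Step 1: facts about the kernel.** Two middle indices would have $\theta$-ratio less than $M^{1/2}$, while distinct $\theta_j$ with $j\ge1$ have ratio at least $M$; so there is at most one. Next, $D_n(0)=1$ and $|D_n(\theta)-D_n(\theta')|\le n|\theta-\theta'|$. From $D_n(\theta)=\frac{\sin((n+1/2)\theta)}{(2n+1)\sin(\theta/2)}$ and $|\sin(\theta/2)|\ge|\theta|/\pi$ we get $|D_n(\theta)|\le\frac\pi{(2n+1)|\theta|}$ for $0<|\theta|\le\pi$. Finally $\theta_j/2\le\theta_j-\theta_i\le\theta_j$ for $i<j$, since $\theta_i\le\theta_j/16$.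

**Step 2: comparing coefficients.** Write every map as $\sum_{i,j}d_{ij}Q_i^*xQ_j$. For $\Phi_k$ we have $d_{ii}=1$, and for $i<j$ we have $d_{ij}=d_{ji}=1$ if $j\le k$ and $0$ if $j>k$. So $(1-\kappa)\Phi_{k-1}+\kappa\Phi_k$ has the same entries, except that $d_{ik}=d_{ki}=\kappa$ for $i<k$. For $A_n$, $d_{ij}=D_n(\theta_j-\theta_i)$ is symmetric with diagonal $1$. Let $i<j$.

- If $j$ is small, $|D_n(\theta_j-\theta_i)-1|\le n\theta_j\le M^{-1/4}$.
- If $j$ is large, $|D_n(\theta_j-\theta_i)|\le\frac{\pi}{(2n+1)\theta_j/2}\le\frac\pi{n\theta_j}\le\pi M^{-1/4}$.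
- If $j=k$ is middle, then $i=0$ or $i$ is small, so $|D_n(\theta_k-\theta_i)-D_n(\theta_k)|\le n\theta_i\le M^{-1/4}$.

All coefficients are within $\pi M^{-1/4}$ of those claimed.

**Step 3: summing.** The map $x\mapsto Q_i^*xQ_j$ has norm at most $\|Q_i\|\|Q_j\|$ on $S_p$, and $\big(\sum_j\|Q_j\|\big)^2\le(1+C_0m)^2$. This gives both estimates. The last claim follows from Lemma 3 and $|1-\kappa|+|\kappa|\le3$; for $n=0$ note $A_0=\mathrm{id}=\Phi_m$. $\square$

**Powers of $V_m$.** Since $V_m^k=1+\sum_{j\ge1}(e^{ik\theta_j}-1)Q_j$, for $k\ne0$ we have (with $i=m-j$)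
$$\|V_m^k\|\le1+C_0\sum_{i=0}^{m-1}\min\big(2,|k|M^{-i}\big)\le1+C_0\min\Big(2m,\;4+\frac{2\log|k|}{\log M}\Big).\tag{4}$$
For the last bound let $L=\log|k|/\log M$. There are at most $L+1$ indices $i\le L$, each contributing at most $2$. For $i>L$ the terms are $M^{L-i}$, and their sum is at most $\sum_{l\ge0}M^{-l}\le2$.

## The test element and the dimension count: proof of Theorem 1

**Step 1: a short vector with long increments.** We compute $\|\zeta\|$, which decides the price of the test element. Let $\zeta_k=\sum_{1\le j\le k}g_j$, $\zeta_0=0$, $\zeta=\zeta_m$. Since $|\sum_{j=1}^me^{ij\theta}|=\big|\frac{\sin(m\theta/2)}{\sin(\theta/2)}\big|\le\min(m,\pi/|\theta|)$,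
$$\|\zeta\|^2\le\frac1\pi\Big[\int_0^{1/m}m^2\theta^\alpha d\theta+\int_{1/m}^\infty\pi^2\theta^{\alpha-2}d\theta\Big]=\frac1\pi\Big[\frac1{1+\alpha}+\frac{\pi^2}{1-\alpha}\Big]m^{1-\alpha}=:C_4^2\,m^{1-\alpha}.$$
The sum of exponentials concentrates near $\theta=0$, where the weight is small. Put $\kappa_0=\frac1p-\frac{1-\alpha}2$, which is positive because $\alpha>1-\frac2p$, and
$$\lambda_m=m^{\kappa_0/2},\qquad x_m=\lambda_m\,e_0\zeta^* .$$
With $\tau_m=\frac1m\mathrm{Tr}$ on $B(H)\cong M_{m+1}(\mathbb C)$,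
$$\|x_m\|_{L_p(\tau_m)}=m^{-1/p}\lambda_m\|\zeta\|\le C_4\,m^{-\kappa_0/2}.\tag{5}$$
So $\lambda_m\to\infty$ while the norms tend to $0$.

**Step 2: the averages of $x_m$.** This step makes the vectors $\zeta_k$ appear. Since $f_i\perp e_0$ for $i\ge1$, $Q_i^*e_0=\langle e_0,f_i\rangle g_i$ equals $e_0$ for $i=0$ and $0$ for $i\ge1$. Also $Q_j^*\zeta=\langle\zeta,f_j\rangle g_j$ equals $g_j$ for $j\ge1$ and $0$ for $j=0$. As $Q_i^*(e_0\zeta^*)Q_j=(Q_i^*e_0)(Q_j^*\zeta)^*$ and $D_n$ is real, (1) becomes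
$$A_nx_m=\lambda_m\,e_0\Big(\sum_{j=1}^mD_n(\theta_j)\,g_j\Big)^*.\tag{6}$$

**Step 3: choice of $M=M_m$.** We fix the separation of frequencies last. Let $k_m\ge1$ be such that $\omega(k)\ge m^2$ for $k\ge k_m$; it exists because $\omega$ is nondecreasing and unbounded. Neither the system $(f_j,g_j)$ nor $x_m$ depends on $M$, so we may choose an integer $M_m\ge\max(16,k_m)$ so large that
$$\pi M_m^{-1/4}(1+C_0m)^2\le1\qquad\text{and}\qquad\pi M_m^{-1/4}\,m\,\lambda_m\sqrt v\le1 .$$

**Step 4: times at which $A_nx_m$ is close to $\lambda_me_0\zeta_k^*$.** We show: for each $0\le k\le m-1$ there is $n_k\ge1$ with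
$$\|A_{n_k}x_m-\lambda_m\,e_0\zeta_k^*\|_\infty\le1.\tag{7}$$
Write $M=M_m$. For $1\le k\le m-1$ take an integer $n_k\in[M^{m-k-3/4},M^{m-k-1/4})$. This interval has length at least $M^{3/4}-M^{1/4}\ge1$, as $M\ge16$, and lies to the right of $1$. Then $n_k\theta_k<M^{-1/4}$ and $n_k\theta_{k+1}\ge M^{1/4}$, so $1,\dots,k$ are small and the other indices are large. For $k=0$ take $n_0=M^m$; then $n_0\theta_1=M$ and all indices are large. By the kernel facts of Lemma 4, $|D_{n_k}(\theta_j)-1|\le M^{-1/4}$ for $1\le j\le k$ and $|D_{n_k}(\theta_j)|\le\pi M^{-1/4}$ for $j>k$. By (6) the left side of (7) is at most $\lambda_m\cdot m\cdot\pi M^{-1/4}\sqrt v\le1$.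

**Step 5: gluing, and the properties of $T$.** Let $m_l=2^l$ for $l\ge1$ and
$$\mathcal M=\bigoplus_{l\ge1}B(\mathbb Ce_0\oplus H_{m_l}),\quad\tau=\bigoplus_l\frac1{m_l}\mathrm{Tr},\quad V=\bigoplus_lV_{m_l},\quad Tx=V^*xV,$$
with $V_{m}$ built from $M_{m}$. For $k=\pm1$ the sum in (4) is at most $\sum_iM^{-i}\le2$, so $\|V_m^{\pm1}\|\le1+2C_0$ for all $m$. Hence $V\in\mathcal M$ is invertible in $\mathcal M$, and $T,T^{-1}$ are bounded and completely positive. By Lemma 4 and Step 3, $\sup_{n\ge0}\|A_n\|\le3C_3+1$.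

For the growth, on block $m$ we have $\|T_m^k\|\le\|V_m^k\|^2$. If $1\le|k|<k_m\le M_m$, then $\log|k|/\log M_m\le1$ and (4) gives $\|T_m^k\|\le(1+6C_0)^2\le(1+6C_0)^2\omega(|k|)$. If $|k|\ge k_m$, (4) gives
$$\|T_m^k\|\le(1+2C_0m)^2\le(1+2C_0)^2m^2\le(1+2C_0)^2\omega(|k|).$$
So $\|T^k\|\le C\,\omega(|k|)$ for $k\ne0$, with $C=(1+6C_0)^2$.

**Step 6: the count.** By (5), $\sum_l\|x_{m_l}\|_{L_p(\tau_{m_l})}^p\le C_4^p\sum_l2^{-lp\kappa_0/2}<\infty$, so $x=\bigoplus_lx_{m_l}\in L_p(\mathcal M)$. Let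
$$\delta_0=\frac v{2\pi^\alpha}=\frac1{2(1+\alpha)} .$$
Suppose that $e=\bigoplus e_l$ is a projection with $\tau(1-e)\le\delta_0$, that $y\in L_p(\mathcal M)$, and that $B:=\sup_{n\ge1}\|(A_nx-y)e\|_\infty<\infty$. Look at block $m=m_l$. For $0\le k\le m-1$ we compare times $n_k$ and $n_0$, which eliminates $y$. By (7) and $\zeta_0=0$,
$$\lambda_m\|e_l\zeta_k\|=\|\lambda_me_0\zeta_k^*e_l\|_\infty\le\|(A_{n_k}x_m-A_{n_0}x_m)e_l\|_\infty+2\le2B+2 .$$
Hence $\|e_lg_k\|=\|e_l(\zeta_k-\zeta_{k-1})\|\le4(B+1)/\lambda_m$ for $1\le k\le m-1$. Let $G=\sum_{k=1}^{m-1}g_kg_k^*$. Then $\mathrm{Tr}\,G=(m-1)v$ and $0\le G\le\pi^\alpha$ by Lemma 2, while $\mathrm{Tr}(1-e_l)=m\,\tau_m(1-e_l)\le m\delta_0$. Therefore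
$$(m-1)v=\mathrm{Tr}(e_lGe_l)+\mathrm{Tr}\big((1-e_l)G(1-e_l)\big)\le\sum_{k=1}^{m-1}\|e_lg_k\|^2+\pi^\alpha\,\mathrm{Tr}(1-e_l)\le m\,\frac{16(B+1)^2}{\lambda_m^2}+m\,\frac v2 .$$
Divide by $m=m_l$ and let $l\to\infty$: since $\lambda_{m_l}\to\infty$, we get $v\le v/2$, a contradiction. So $\sup_{n\ge1}\|(A_nx-y)e\|_\infty=\infty$ for all such $e$ and $y$. If $A_nx\to y$ a.u., there would be $e$ with $\tau(1-e)<\delta_0$, all $(A_nx-y)e$ in $\mathcal M$, and norms tending to $0$, hence bounded. So $(A_nx)$ does not converge a.u. to any limit. $\blacksquare$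

**Remark (positive elements).** Linear combinations of a.u. convergent sequences converge a.u. (intersect the projections). So a.u. convergence also fails for at least one of the four positive parts of $x$.

**Remark (the same $x$ converges bilaterally).** Let $e$ be $1$ on blocks $l<l_0$ and $1-e_0e_0^*$ on blocks $l\ge l_0$, so $\tau(1-e)=\sum_{l\ge l_0}2^{-l}=2^{1-l_0}$. By (6), $e(A_nx)e$ vanishes on all blocks $l\ge l_0$. On the finitely many others, its norm is at most $\lambda_m\sqrt v\sum_{j\ge1}|D_n(\theta_j)|\to0$. So $A_nx\to0$ b.a.u., and this $x$ says nothing against the bilateral half of the conjecture.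

**Remark (the case $p<2$).** For $1<p<2$ the whole argument also runs with $\alpha=0$: then $\varphi=1$, $f_j=g_j=u_j$, Lemma 1 holds with constant $1$, Lemma 2 holds with constants $1$, and $\kappa_0=\frac1p-\frac12>0$. This is the orthonormal attempt, with $V$ unitary and $T$ isometric. The weight is needed exactly when $p\ge2$.

## Norm convergence: from Abel means to Cesàro means (Theorem 2)

Let $T$ satisfy the hypotheses of the conjecture and let $C=\sup_n\|A_n\|$. Powers are not bounded, so we first use Abel means, for which algebraic identities are available, and then return to $A_n$ by positivity.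

**Step 1: one-sided bounds.** Let $M_n=\frac1{n+1}\sum_{k=0}^nT^k$. For $x\ge0$, $0\le M_nx\le\frac{2n+1}{n+1}A_nx\le2A_nx$, so $\|M_nx\|\le2C\|x\|$. Splitting a general $x$ into four positive parts gives $\|M_n\|\le8C$. From $T^k=(k+1)M_k-kM_{k-1}$ we get $\|T^k\|\le8C(2k+1)$. So for $0<r<1$ the series
$$R_r:=(1-r)\sum_{k\ge0}r^kT^k=(1-r)(I-rT)^{-1}=(1-r)^2\sum_{n\ge0}(n+1)r^nM_n$$
converges absolutely. (The last form comes from $\sum_nr^n\sum_{k\le n}T^k=\frac1{1-r}\sum_kr^kT^k$.) As $(1-r)^2\sum(n+1)r^n=1$, $\|R_r\|\le8C$.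

**Step 2: the splitting.** Since $I-T=\frac1r\big[(I-rT)-(1-r)I\big]$ and $r(I-T)=(I-rT)-(1-r)I$,
$$(I-T)R_r=\tfrac{1-r}r(I-R_r),\qquad I-R_r=r(I-T)(I-rT)^{-1}.\tag{8}$$
Let $N=\overline{(I-T)L_p(\mathcal M)}$. On $F$ we have $R_r=I$. By the first identity, $\|R_r(I-T)y\|\le\frac{1-r}r(1+8C)\|y\|\to0$ as $r\to1$, so by uniform boundedness $R_r\to0$ strongly on $N$. In particular $F\cap N=0$. Let $x\in L_p(\mathcal M)$. By reflexivity choose $r_i\to1$ with $R_{r_i}x\to z$ weakly. The first identity gives $(I-T)R_{r_i}x\to0$ in norm, so $(I-T)z=0$, that is, $z\in F$. The second gives $x-R_{r_i}x\in N$, and $N$ is weakly closed, so $x-z\in N$. Hence $L_p(\mathcal M)=F\oplus N$, and $R_rx\to Px$ in norm, where $P$ is the projection onto $F$ along $N$. So $\|P\|\le8C$, and $P$ is positive since the $R_r$ are.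

**Step 3: two-sided Abel means.** $T^{-1}$ satisfies the same hypotheses with the same $A_n$. It has the same $F$, and the same $N$ because $I-T^{-1}=-(I-T)T^{-1}$ and $T^{-1}$ is onto. So its Abel means converge to the same $P$. Adding the two limits (the term $k=0$ is counted twice, an error of $(1-r)x\to0$),
$$(1-r)\sum_{k\in\mathbb Z}r^{|k|}T^kx\to2Px\quad\text{in norm as }r\to1.$$

**Step 4: polynomial weights.** We pass to other summation weights. Replace $r$ by $r^{j+1}$ and use $\frac{1-r}{1-r^{j+1}}\to\frac1{j+1}=\int_0^1t^jdt$. By linearity, for every polynomial $w$,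
$$S_w(r):=(1-r)\sum_{k\in\mathbb Z}r^{|k|}\,w(r^{|k|})\,T^kx\to2\Big(\int_0^1w\Big)Px .\tag{9}$$

**Step 5: the sharp cutoff (Karamata's argument).** Let $\chi(t)=t^{-1}1_{[1/e,1]}(t)$, so $\int_0^1\chi=1$. Given $\epsilon>0$ there are real polynomials $w_1\le\chi\le w_2$ on $[0,1]$ with $\int(w_2-w_1)<\epsilon$: take continuous $c_1\le\chi\le c_2$ with $\int(c_2-c_1)<\epsilon/2$, and approximate $c_1-\epsilon/8$ and $c_2+\epsilon/8$ uniformly within $\epsilon/8$ by polynomials. Let $x\ge0$ and $r=e^{-1/n}$. Then $r^{|k|}\ge1/e$ iff $|k|\le n$, so $S_\chi(r)=(1-r)(2n+1)A_nx$. Since all $T^kx\ge0$,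
$$0\le S_\chi-S_{w_1}\le S_{w_2}-S_{w_1}.$$
By (9), $\limsup\|S_\chi-S_{w_1}\|\le2\epsilon\|Px\|$, and $\lim\|S_{w_1}-2Px\|=2\big|\int w_1-1\big|\|Px\|\le2\epsilon\|Px\|$. Hence
$$\limsup_n\big\|(1-e^{-1/n})(2n+1)A_nx-2Px\big\|\le4\epsilon\|Px\| .$$
Here $\epsilon$ is arbitrary, $(1-e^{-1/n})(2n+1)\to2$, and $A_nx$ is bounded, so $A_nx\to Px$ in norm. By linearity this holds for all $x$. $\blacksquare$

## Bilateral convergence with invariant $h$ and $g$ (Theorem 3)

Now $\tau(1)<\infty$, and $h\in L_p(\mathcal M)^+$, $g\in L_q(\mathcal M)^+$ are faithful (injective) with $Th=h$, $T^*g=g$. The adjoint is taken for $\langle x,y\rangle=\tau(xy)$ and is positive.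

**Example.** Let $V=W^{-1}UW$ with $U$ unitary and $W$ invertible in a finite $\mathcal M$, and $Tx=V^*xV$. Then $h=W^*W$ satisfies $V^*hV=W^*U^*UW=h$. As $T^*y=VyV^*$, $g=W^{-1}(W^{-1})^*$ satisfies $VgV^*=W^{-1}UU^*(W^{-1})^*=g$.

We use, for the finite trace: $\tau(1-\bigwedge e_i)\le\sum\tau(1-e_i)$ for countably many projections; if $f\wedge s=0$, then $\tau(f)\le\tau(1-s)$; and $\tau(1_{(a,\infty)}(y))\le\tau(y)/a$ for $y\ge0$, $a>0$.

Let $S$ be $T$ or $T^{-1}$, so $S\ge0$, $Sh=h$, $S^*g=g$, and write $S_n=\sum_{k=0}^{n-1}S^k$.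

**Step 1: a Yeadon-type lemma.** This step controls finitely many averages at once, with a positive operator $c$ in place of a projection.

**Lemma 5.** Let $x\in L_p(\mathcal M)^+$, $\lambda>0$, $N\ge1$. There is $c\in L_q(\mathcal M)$ with $0\le c\le g$, $\lambda\,\tau((g-c)h)\le\tau(gx)$, and
$$c^{1/2}\big(\tfrac1nS_nx\big)c^{1/2}\le\lambda\,c^{1/2}hc^{1/2}\qquad(1\le n\le N).$$

*Proof.* Put $z=x-\lambda h$, so $S_nz=S_nx-n\lambda h$. The set
$$K=\Big\{(y_n)_{n=1}^N:\ y_n\in L_q(\mathcal M)^+,\ \sum_n y_n\le g\Big\}$$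
is convex and closed, and bounded because $0\le y_n\le g$; hence it is weakly compact in $L_q(\mathcal M)^N$. So the continuous linear functional $\Lambda(y)=\sum_n\tau(y_nS_nz)$, real-valued on $K$, attains its maximum on $K$ at some $\bar y$. Let $c=g-\sum\bar y_n\ge0$.

First, fix $n$ and let $0\le y\le c$. Adding $y$ to $\bar y_n$ stays in $K$, so $\tau(yS_nz)\le0$. Take $y=c^{1/2}dc^{1/2}$ with $d\in\mathcal M$, $0\le d\le1$. Then $\tau(d\,c^{1/2}S_nz\,c^{1/2})\le0$ for all such $d$. Since $c^{1/2}S_nzc^{1/2}$ is a self-adjoint element of $L_1$ (Hölder, $\frac1{2q}+\frac1p+\frac1{2q}=1$), it is $\le0$. This is the displayed inequality multiplied by $n$.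

Second, shift: put $y_n'=S^*\bar y_{n+1}$ for $n<N$ and $y'_N=0$. Then $\sum y_n'\le S^*g=g$, so $y'\in K$. Since $SS_{n-1}z=S_nz-z$ for $n\ge2$ and $S_1z-z=0$,
$$\Lambda(y')=\sum_{n=2}^N\tau(\bar y_n\,SS_{n-1}z)=\sum_{n=1}^N\tau\big(\bar y_n(S_nz-z)\big)=\Lambda(\bar y)-\tau((g-c)z).$$
Maximality gives $\tau((g-c)z)\ge0$, that is, $\lambda\tau((g-c)h)\le\tau((g-c)x)\le\tau(gx)$. $\square$

**Step 2: a projection for all $n$.** We show: *for all $\delta,\epsilon>0$ there is $\theta>0$ such that every $x\in L_p(\mathcal M)^+$ with $\|x\|_p\le\theta$ admits a projection $e$ with $\tau(1-e)\le\delta$ and $\|e\,\frac1nS_nx\,e\|_\infty\le\epsilon$ for all $n\ge1$.*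

*Parameters.* Since $\tau$ is finite and $h,g$ are faithful, choose $\rho,\kappa,R>0$ with $\tau(1_{[0,\rho)}(h))$, $\tau(1_{[0,2\kappa)}(g))$, $\tau(1_{(R,\infty)}(h))$ all at most $\delta/8$. Put $\eta=\delta\kappa\rho/16$, $\lambda=\epsilon/(4R)$, $\theta=\eta\lambda/\|g\|_q$. Let $\|x\|_p\le\theta$, let $c=c_N$ be from Lemma 5, and $d=g-c\ge0$. Then $\tau(dh)\le\tau(gx)/\lambda\le\|g\|_q\theta/\lambda=\eta$.

*$c$ is rarely small.* Let $h_\rho=1_{[\rho,\infty)}(h)$. As $\rho h_\rho\le h$, $\rho\,\tau(h_\rho dh_\rho)\le\tau(dh)\le\eta$. Let $k=h_\rho\wedge1_{[0,\kappa/2]}(h_\rho dh_\rho)$. Then $kdk=k(h_\rho dh_\rho)k\le\frac\kappa2k$, and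
$$\tau(1-k)\le\frac\delta8+\frac{\eta/\rho}{\kappa/2}=\frac\delta8+\frac{2\eta}{\kappa\rho}=\frac\delta4 .$$
Let $f=1_{[0,\kappa)}(c)$, $s=1_{[2\kappa,\infty)}(g)\wedge k$ and $t=f\wedge s$. Then $2\kappa t\le tgt=tct+tdt\le\kappa t+\frac\kappa2t$, so $t=0$. Hence $\tau(f)\le\tau(1-s)\le\frac\delta8+\frac\delta4=\frac{3\delta}8$.

*A projection for $n\le N$.* Let $e_N=1_{[\kappa,\infty)}(c)\wedge1_{[0,R]}(h)$, so $\tau(1-e_N)\le\frac{3\delta}8+\frac\delta8=\frac\delta2$. The operator $b=c^{-1/2}1_{[\kappa,\infty)}(c)$ is bounded, self-adjoint and commutes with $c$, and $bc^{1/2}=1_{[\kappa,\infty)}(c)$; so $e_N=e_Nbc^{1/2}=c^{1/2}be_N$. Multiplying the inequality of Lemma 5 by $e_Nb$ on the left and $be_N$ on the right,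
$$e_N\big(\tfrac1nS_nx\big)e_N\le\lambda\,e_Nhe_N\le\lambda R\qquad(1\le n\le N).$$

*Removing the dependence on $N$.* Let $a$ be a weak* cluster point of $(e_N)_N$ in the unit ball of $\mathcal M$. Then $0\le a\le1$ and, $\tau$ being normal and finite, $\tau(1-a)\le\delta/2$. Fix $n$, let $w_n=\frac1nS_nx$ and $s_r=1_{[0,r]}(w_n^{1/2})$. For $N\ge n$, $\|s_rw_n^{1/2}e_N\|_\infty\le\|e_Nw_ne_N\|_\infty^{1/2}\le(\lambda R)^{1/2}$. As $s_rw_n^{1/2}\in\mathcal M$, left multiplication by it is weak* continuous, and balls are weak* closed; hence $\|s_rw_n^{1/2}a\|_\infty\le(\lambda R)^{1/2}$, that is, $a\,s_rw_n\,a\le\lambda R$. When $r\to\infty$, $s_rw_n\to w_n$ in $L_p$ and the positive cone is closed, so $aw_na\le\lambda R$ for every $n$. Finally let $e=1_{[1/2,1]}(a)$. Then $1-e\le2(1-a)$, so $\tau(1-e)\le\delta$. Also $e=(ea^{-1})a=a(a^{-1}e)$ with $\|ea^{-1}\|_\infty\le2$, so $\|ew_ne\|_\infty\le4\lambda R=\epsilon$.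

**Step 3: the two-sided averages.** For $x\ge0$ and $n\ge0$, since $\frac1{2n+1}\le\frac1{n+1}$,
$$0\le A_nx\le\frac1{n+1}\sum_{k=0}^nT^kx+\frac1{n+1}\sum_{k=0}^nT^{-k}x .$$
Apply Step 2 with $\delta/8,\epsilon/8$ to $S=T$ and $S=T^{-1}$ and to the four positive parts of $x$, and intersect the eight projections. The result: *for all $\delta,\epsilon>0$ there is $\theta>0$ such that every $x\in L_p(\mathcal M)$ with $\|x\|_p\le\theta$ admits a projection $e$ with $\tau(1-e)\le\delta$ and $\sup_n\|eA_nxe\|_\infty\le\epsilon$.*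

**Step 4: a dense class on which convergence is visible.** Let $\mathcal D=h^{1/2}\mathcal Mh^{1/2}\subset L_p(\mathcal M)$. It is dense: if $w\in L_q(\mathcal M)$ annihilates $\mathcal D$, then $\tau(h^{1/2}wh^{1/2}a)=0$ for all $a\in\mathcal M$, so $h^{1/2}wh^{1/2}=0$. Since $\tau$ is finite and $h$ is injective, $h^{1/2}$ is invertible in the algebra of $\tau$-measurable operators, so $w=0$. Hence $(I-T)\mathcal D$ is dense in $N=\overline{(I-T)L_p(\mathcal M)}$.

A self-adjoint $y\in\mathcal D$ is $h^{1/2}ah^{1/2}$ with $a=a^*$ (replace $a$ by its real part), so $-\beta h\le y\le\beta h$ with $\beta=\|a\|_\infty$. By positivity of $T^{\pm1}$ and $Th=h$, $-\beta h\le T^ky\le\beta h$ for all $k\in\mathbb Z$. The sums telescope: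
$$A_n(y-Ty)=\frac{T^{-n}y-T^{n+1}y}{2n+1}.$$
So with $e_\infty=1_{[0,R']}(h)$,
$$\|e_\infty A_n(y-Ty)e_\infty\|_\infty\le\frac{2\beta R'}{2n+1}\to0 .$$
Splitting into real and imaginary parts, the same $e_\infty$ works for every element of $(I-T)\mathcal D$.

**Step 5: conclusion.** Let $x\in L_p(\mathcal M)$, $\varepsilon_0>0$, and $u=x-Px$, which lies in $N$ by Theorem 2. Choose $R'$ with $\tau(1-e_\infty)\le\varepsilon_0/2$. For $j\ge1$ choose $w_j\in(I-T)\mathcal D$ so close to $u$ that Step 3 gives a projection $e_j$ with $\tau(1-e_j)\le\varepsilon_02^{-j-1}$ and $\sup_n\|e_jA_n(u-w_j)e_j\|_\infty\le1/j$. Let $e=e_\infty\wedge\bigwedge_je_j$, so $\tau(1-e)\le\varepsilon_0$. As $A_nPx=Px$, for every $j$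
$$e(A_nx-Px)e=eA_nw_je+eA_n(u-w_j)e\in\mathcal M .$$
The first term tends to $0$ in norm by Step 4, and the second has norm at most $1/j$. So $\limsup_n\|e(A_nx-Px)e\|_\infty\le1/j$ for every $j$, hence the limit is $0$. Since $\varepsilon_0>0$ is arbitrary, $A_nx\to Px$ b.a.u. $\blacksquare$
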